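\title{A model in which every $G_\delta$-measurable map between separable metrizable spaces is piecewise continuous}

\begin{abstract}
A map is piecewise continuous if its domain is a countable union of closed sets on each of which the map is continuous, and it is $G_\delta$-measurable if preimages of open sets are $G_\delta$. Piecewise continuous maps are $G_\delta$-measurable. We show that the converse, for maps between separable metrizable spaces, is consistent with ZFC. The model is obtained by a finite support iteration of a $\sigma$-centered poset that adds a generic open subset of the Hilbert cube. We also show that the converse fails, already for real functions on subsets of the line, if there is a Luzin set.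
\end{abstract}

\section{Decomposing a map into continuous pieces}\label{sec:intro}

Let $f:X\to Y$ be a map between topological spaces. Let $\operatorname{dec}(f)$ be the smallest cardinality of a cover $\mathcal C$ of $X$ such that $f|C$ is continuous for every $C\in\mathcal C$, and let $\operatorname{dec}_c(f)$ be the smallest cardinality of such a cover by closed subsets of $X$. Then $\operatorname{dec}(f)\le\operatorname{dec}_c(f)$, and both numbers are at most $1$ exactly when $f$ is continuous. We call $f$ \emph{piecewise continuous} if $\operatorname{dec}_c(f)\le\aleph_0$.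

A set is $G_\delta$ if it is a countable intersection of open sets, and $F_\sigma$ if it is a countable union of closed sets. The map $f$ is \emph{$G_\delta$-measurable} if $f^{-1}(U)$ is $G_\delta$ in $X$ for every open $U\subset Y$; equivalently, $f^{-1}(C)$ is $F_\sigma$ in $X$ for every closed $C\subset Y$.

\begin{proposition}\label{prop:easy}
Every piecewise continuous map is $G_\delta$-measurable.
\end{proposition}

\begin{proof}
Let $X=\bigcup_nF_n$ with $F_n$ closed and $f|F_n$ continuous. For closed $C\subset Y$ the set $(f|F_n)^{-1}(C)$ is closed in $F_n$, hence in $X$, and $f^{-1}(C)=\bigcup_n(f|F_n)^{-1}(C)$.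
\end{proof}

Three examples show what these notions measure.

\begin{example}\label{ex:indicator}
The indicator function of $\mathbb Q$ on $\mathbb R$ is discontinuous and is constant on $\mathbb Q$ and on $\mathbb R\setminus\mathbb Q$, so $\operatorname{dec}(f)=2$. By the Baire category theorem $\mathbb Q$ is not $G_\delta$ in $\mathbb R$, so $f$ is not $G_\delta$-measurable, and $\operatorname{dec}_c(f)>\aleph_0$ by Proposition~\ref{prop:easy}.
\end{example}

\begin{example}\label{ex:countable}
Let $X,Y$ be metrizable and $f:X\to Y$ be $G_\delta$-measurable. If $X$ is countable, cover it by singletons. If $f(X)$ is countable, each fiber $f^{-1}(y)$ is a countable union of closed sets on which $f$ is constant. In both cases $f$ is piecewise continuous.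
\end{example}

\begin{example}\label{ex:sharp}
Finitely many pieces do not suffice. Let $f:\mathbb Q\to\omega\subset\mathbb R$ be a bijection. Every subset of $\mathbb Q$ is a countable union of points, hence $F_\sigma$, so $f$ is $G_\delta$-measurable. If $f|C$ is continuous, then $C$ is discrete, because $f$ is injective and $\omega$ is discrete. A discrete set $C\subset\mathbb Q$ is nowhere dense in $\mathbb Q$: if $C$ were dense in $\mathbb Q\cap I$ for a nonempty open interval $I$, no point of $C\cap I$ would be isolated in $C$. A finite union of nowhere dense sets does not cover $\mathbb Q$, so $\operatorname{dec}(f)=\operatorname{dec}_c(f)=\aleph_0$.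
\end{example}

When the range is uncountable, the converse of Proposition~\ref{prop:easy} asks for an exchange of quantifiers. Measurability attaches to each closed set $C$ its own sequence of closed subsets of $X$, while piecewise continuity asks for one sequence that serves all $C$ at once. ZFC does not prove this exchange. It is known that under Martin's Axiom there is a $G_\delta$-measurable map between separable metrizable spaces that is not piecewise continuous, and in Section~\ref{sec:luzin} we build such a map from a Luzin set. Banakh and Bokalo \cite{BB} ask the following. Here subsets of $\mathbb R$ carry the subspace topology.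

\begin{quote}
Is it consistent with ZFC that every $G_\delta$-measurable function $f:X\to\mathbb R$ on a subset $X\subset\mathbb R$ satisfies (a) $\operatorname{dec}(f)\le\aleph_0$? (b) $\operatorname{dec}_c(f)\le\aleph_0$?
\end{quote}

With counterexamples to the converse available under two hypotheses, one might expect a construction in ZFC alone. Against this, a counterexample is fragile. It has to respect every open subset of the target, and a forcing extension has new open sets. We show that this fragility can be exploited for all counterexamples at once, so that both answers are yes.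

\begin{theorem}\label{thm:main}
Let $\kappa$ be a regular uncountable cardinal with $\mu^{\aleph_0}<\kappa$ for all cardinals $\mu<\kappa$. There is a ccc forcing $P_\kappa$ such that in $V^{P_\kappa}$ we have $\mathfrak c=\kappa$, and for all separable metrizable spaces $X,Y$ every $G_\delta$-measurable map $f:X\to Y$ has $\operatorname{dec}_c(f)\le\aleph_0$.
\end{theorem}

By Proposition~\ref{prop:easy}, in this model a map between separable metrizable spaces is $G_\delta$-measurable if and only if it is piecewise continuous. By Example~\ref{ex:sharp}, the bound $\aleph_0$ cannot be lowered.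

\begin{corollary}\label{cor:answer}
If ZFC is consistent, then so is ZFC together with the statement that every $G_\delta$-measurable $f:X\to\mathbb R$ with $X\subset\mathbb R$ satisfies $\operatorname{dec}(f)\le\operatorname{dec}_c(f)\le\aleph_0$.
\end{corollary}

\begin{proof}
Start from a model of ZFC + CH and take $\kappa=\omega_2$. For $\mu\le\omega_1$ we have $\mu^{\aleph_0}\le(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}=\omega_1<\omega_2$, so Theorem~\ref{thm:main} applies.
\end{proof}

The proof has two parts. First, we define a poset $\mathbb P$ that adds an open set $U$, and we show that for every $G_\delta$-measurable map $f$ of the ground model that is not piecewise continuous, some condition forces that $f^{-1}(U)$ is not $G_\delta$, even after $\mathbb P$ has been iterated any number of times (Sections~\ref{sec:poset}--\ref{sec:iteration}). Second, a counterexample $f:X\to Y$ in the extension by the iteration of length $\kappa$ reflects to a counterexample $f_\alpha=f|X_\alpha$ in an intermediate model. The open set added at stage $\alpha$ can destroy the measurability of $f_\alpha$ for good, while measurability passes from $f$ to its restrictions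 (Section~\ref{sec:reflection}). The poset $\mathbb P$ does not depend on $f$, so no bookkeeping is needed.

\section{Conventions}\label{sec:conventions}

\subsection*{The Hilbert cube}
Let $H=[0,1]^\omega$ with the metric $d(x,y)=\sum_n2^{-n-1}|x_n-y_n|$. It is compact. Let $D\subset H$ be the countable dense set of eventually zero rational sequences, let $\mathcal B$ be the countable set of pairs $(c,\rho)$ with $c\in D$ and $0<\rho\in\mathbb Q$, and put $B(c,\rho)=\{y\in H:d(y,c)<\rho\}$.

Every separable metrizable space embeds in $H$. Replacing $Y$ by a larger space changes neither continuity nor $G_\delta$-measurability, since the open sets of a subspace are the traces of open sets. So it suffices to prove Theorem~\ref{thm:main} for maps $f:X\to H$ with $X\subset H$. We use $H$ in place of $\mathbb R$ because the proof takes limits of subsequences in the target. A set $Z\subset X$ is $F_\sigma$ in $X$ if and only if $Z=X\cap\bigcup_mK_m$ with $K_m$ closed in $H$.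

\subsection*{Codes and absoluteness}
In each model of set theory $H$ is interpreted as computed there. If $M\subset N$ are transitive models, then $H^M=H^N\cap M$, and the metrics agree. A set $a\subset\mathcal B$ \emph{codes} the open set $\bigcup_{(c,\rho)\in a}B(c,\rho)$ and also its closed complement; every open set has a code. If $a\in M$ and $y\in H^M$, then $y$ belongs to the set coded by $a$ in $M$ if and only if it does so in $N$, because both statements say that $d(y,c)<\rho$ for some $(c,\rho)\in a$. Likewise, convergence of a sequence in $M$ to a point in $M$ is absolute. A \emph{real} is a subset of $\omega$. Points of $H$, subsets of $\mathcal B$, and finite or countable sequences of these are coded by reals in a fixed absolute way. A set $X\subset H^M$ in $M$ is regarded in $N$ as the same metric space; it may have more open subsets in $N$.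

\subsection*{Forcing}
Posets are preorders with a largest element, $q\le p$ means that $q$ is stronger, and $\tau[G]$ is the value of the name $\tau$. As usual we argue with generic filters over $V$. We use the \emph{maximum principle}: if $p\Vdash\exists x\,\phi(x)$, then $p\Vdash\phi(\tau)$ for some name $\tau$. A poset is \emph{ccc} if its antichains are countable; ccc forcing preserves cardinals and cofinalities. A \emph{nice name} for a real is a name $\bigcup_n\{\check n\}\times A_n$ with each $A_n$ an antichain. Every name for a real is forced equal to a nice name, whose antichains may be taken inside any given dense set. We write $\exists^\infty$ for ``for infinitely many''.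

\section{A generic open set}\label{sec:poset}

We want an open set $U\subset H$ whose preimage under a given map is complicated. A finite approximation to $U$ should contain finitely many balls that are promised to lie inside $U$ and finitely many points that are promised to stay outside.

\begin{definition}
$\mathbb P$ is the set of pairs $(u,r)$, where $u\subset\mathcal B$ is finite, $r\in H^{<\omega}$ is a finite sequence, and $d(y,c)>\rho$ for all $(c,\rho)\in u$ and $y\in\operatorname{ran}r$. Put $(u',r')\le(u,r)$ if $u'\supseteq u$ and $\operatorname{ran}r'\supseteq\operatorname{ran}r$. The largest element is $\mathbf 1=(\emptyset,\langle\rangle)$. For a generic filter $G$ let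
\[
U_G=\bigcup\{B(c,\rho):(c,\rho)\in u\text{ for some }(u,r)\in G\}.
\]
\end{definition}

Finitely many conditions with the same $u$ have a common extension, obtained by concatenating the sequences. There are countably many $u$, so $\mathbb P$ is a countable union of centered sets ($\sigma$-centered), hence ccc. Both promises are kept. If $(u,r)\in G$ and $(c,\rho)\in u$, then $B(c,\rho)\subset U_G$. If $(u,r)\in G$ and $y\in\operatorname{ran}r$, then $y\notin U_G$: any $(u',r')\in G$ has a common extension with $(u,r)$, so $d(y,c)>\rho$ for all $(c,\rho)\in u'$.

Centeredness puts finitely many conditions into $G$ together. We need to put infinitely many of a given sequence of conditions into $G$, and the natural candidate to force this is a limit of the sequence. A limit need not be a condition: if $u=\{(c,\rho)\}$ and $y_i\to y$ with $d(y_i,c)>\rho=d(y,c)$, then $(u,\langle y\rangle)\notin\mathbb P$. We therefore record a margin.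

\begin{definition}
A \emph{type} is a triple $(u,n,\varepsilon)$ with $u\subset\mathcal B$ finite, $n\in\omega$ and $0<\varepsilon\in\mathbb Q$. A condition $(u,r)$ \emph{has type} $(u,n,\varepsilon)$ if $r\in H^n$ and $d(r_j,c)\ge\rho+\varepsilon$ for all $j<n$ and $(c,\rho)\in u$.
\end{definition}

There are countably many types, the set of types is the same in all models, and every condition has a type, since finitely many positive numbers $d(r_j,c)-\rho$ have a positive rational lower bound.

\begin{lemma}[Limits in $\mathbb P$]\label{lem:limit}
Let $I\subset\omega$ be infinite, let $(u,r^i)$ for $i\in I$ have type $(u,n,\varepsilon)$, and let $r^i\to r$ in $H^n$ along $I$. Then $(u,r)$ is a condition of type $(u,n,\varepsilon)$. If $u^+\supseteq u$ and $(u^+,r)\in\mathbb P$, then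
\[
(u^+,r)\Vdash\exists^\infty i\in I\ \ (u,r^i)\in\dot G .
\]
\end{lemma}

\begin{proof}
The inequalities $d(r^i_j,c)\ge\rho+\varepsilon$ pass to the limit, which gives the first statement. Let $(u',r')\le(u^+,r)$ and $N\in\omega$. For $(c,\rho)\in u'$ and $j<n$ we have $d(r_j,c)>\rho$, because $r_j\in\operatorname{ran}r'$. These are finitely many strict inequalities, so $d(r^i_j,c)>\rho$ for all such $(c,\rho)$ and $j$ once $i\in I$ is large. For such $i>N$ the pair $(u',r'{}^\frown r^i)$ is a condition below $(u',r')$ and below $(u,r^i)$. So conditions forcing $(u,r^i)\in\dot G$ for some $i>N$ are dense below $(u^+,r)$.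
\end{proof}

The proof explains why the definition of $\mathbb P$ keeps the points away from the closed balls: a point on the boundary of $B(c,\rho)$ could be a limit of points inside $B(c,\rho)$. The freedom to enlarge $u$ to $u^+$ is what connects the lemma with continuity, as the smallest case shows.

\begin{example}[One step, one point]\label{ex:onestep}
Let $X\subset H$ and $f:X\to H$. Let $\dot K$ be a $\mathbb P$-name for a closed subset of $H$ such that $\mathbf 1$ forces $f(x)\notin U_{\dot G}$ for all $x\in X\cap\dot K$. Fix $u$ and $\varepsilon$, and let $A$ be the set of $x\in X$ such that $(u,\langle f(x)\rangle)$ is a condition of type $(u,1,\varepsilon)$ forcing $x\in\dot K$. We claim that $f$ is continuous on the closure of $A$ in $X$.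

Let $a_i\in A$, $a_i\to z\in X$ and $f(a_i)\to y$. Suppose $y\neq f(z)$. Choose $(c,\rho)\in\mathcal B$ with $d(f(z),c)<\rho<d(y,c)$, and let $q=(u\cup\{(c,\rho)\},\langle y\rangle)$. Then $q$ forces $f(z)\in U_{\dot G}$. By Lemma~\ref{lem:limit}, $q$ forces $(u,\langle f(a_i)\rangle)\in\dot G$, hence $a_i\in\dot K$, for infinitely many $i$. As $\dot K$ is closed, $q$ forces $z\in\dot K$, hence $f(z)\notin U_{\dot G}$, a contradiction. So $y=f(z)$, and by compactness of $H$ we get $f(a_i)\to f(z)$ whenever $a_i\in A$ and $a_i\to z\in X$. Now let $z_i\to z$ in $\operatorname{cl}_XA$. Choose $a_i\in A$ with $d(a_i,z_i)<1/i$ and $d(f(a_i),f(z_i))<1/i$. Then $a_i\to z$, so $f(a_i)\to f(z)$ and $f(z_i)\to f(z)$.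
\end{example}

Suppose now that $\{x\in X:f(x)\notin U_{\dot G}\}$ is forced to equal $X\cap\bigcup_m\dot K_m$ with $\dot K_m$ closed. For each $x\in X$ the condition $(\emptyset,\langle f(x)\rangle)$ has an extension $(u_x,r_x)$ forcing $x\in\dot K_m$ for some $m$. If always $r_x=\langle f(x)\rangle$, then $X$ is the union of countably many sets $A$ as in the example, and $f$ is piecewise continuous. Two things stand between this and what we need. The sequence $r_x$ may have entries other than $f(x)$, and then the argument only shows that $f(z)$ is \emph{one of} the entries of the limit; Section~\ref{sec:finite} deals with this. Also, the sets $K_m$ may be added by later stages of the iteration, so Lemma~\ref{lem:limit} has to be lifted to the iteration; this is Section~\ref{sec:iteration}.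

\section{Maps trapped among finitely many candidates}\label{sec:finite}

The next lemma involves no forcing. A map into a compact metric space whose graph is closed is continuous. Here we are given a closed relation that offers $n$ candidates for each value, and measurability is used to tell which candidate is the right one.

\begin{lemma}\label{lem:finite}
Let $X\subset H$, let $f:X\to H$ be $G_\delta$-measurable, let $n\ge1$, and let $\Phi\subset X\times H^n$ be closed with $f(z)\in\operatorname{ran}r$ for all $(z,r)\in\Phi$. Then the projection $F$ of $\Phi$ to $X$ is a countable union of closed subsets of $X$ on each of which $f$ is continuous.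
\end{lemma}

\begin{proof}
Since $H^n$ is compact, the projection to $X$ of a closed subset of $X\times H^n$ is closed. For a nonempty $T\subset\{0,\dots,n-1\}$ and $b=(c,\rho)\in\mathcal B$ let
\[
\Phi_{T,b}=\{(z,r)\in\Phi:\ r_s=r_{s'}\text{ for }s,s'\in T,\ \ d(r_s,c)\ge2\rho\text{ for }s\notin T\},
\]
let $F_{T,b}$ be its projection, and let $W_b=\{y\in H:d(y,c)\le\rho\}$. The set $\Phi_{T,b}$ is closed, so $F_{T,b}$ is a closed subset of $X$ contained in $F$.

\emph{The countably many sets $F_{T,b}\cap f^{-1}(W_b)$ cover $F$.} Let $(z,r)\in\Phi$ and $T=\{s<n:r_s=f(z)\}$, which is nonempty. Choose a rational $\rho>0$ with $d(r_s,f(z))\ge3\rho$ for all $s\notin T$, and $c\in D$ with $d(f(z),c)\le\rho$. Then $d(r_s,c)\ge2\rho$ for $s\notin T$, so $z\in F_{T,b}\cap f^{-1}(W_b)$ for $b=(c,\rho)$.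

By $G_\delta$-measurability $f^{-1}(W_b)$ is $F_\sigma$ in $X$, so $F_{T,b}\cap f^{-1}(W_b)$ is a countable union of closed subsets of $X$. Let $Z$ be one of them and fix $s_0\in T$.

\emph{If $x\in Z$ and $(x,r)\in\Phi_{T,b}$, then $f(x)=r_{s_0}$.} Indeed, $f(x)=r_s$ for some $s$. Since $d(f(x),c)\le\rho<2\rho$, we have $s\in T$, and so $r_s=r_{s_0}$.

\emph{$f|Z$ is continuous.} Let $z_i\to z$ in $Z$ and choose $r^i$ with $(z_i,r^i)\in\Phi_{T,b}$. Every subsequence has a further subsequence along which $r^i$ converges to some $\bar r\in H^n$. Then $(z,\bar r)\in\Phi_{T,b}$, and along that subsequence $f(z_i)=r^i_{s_0}\to\bar r_{s_0}=f(z)$. Hence $f(z_i)\to f(z)$.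
\end{proof}

Measurability cannot be dropped: for distinct $y_0,y_1\in H$, the map of Example~\ref{ex:indicator} with values renamed $y_0,y_1$ (and $\mathbb R$ embedded in $H$ as $X$) satisfies the other hypotheses with $\Phi=X\times\{(y_0,y_1)\}$.

\section{Destroying measurability for good}\label{sec:iteration}

\subsection*{The iteration}
For an ordinal $\lambda$ let $P_\lambda$ be the finite support iteration of length $\lambda$ whose $\xi$-th iterand is $\mathbb P$ as computed in $V^{P_\xi}$. Explicitly, a condition is a function $p$ on $\lambda$ such that each $p(\xi)$ is a $P_\xi$-name forced to be an element of $\mathbb P$ and the \emph{support} $\operatorname{supp}p=\{\xi:p(\xi)\ne\check{\mathbf 1}\}$ is finite. We put $q\le p$ if $q|\xi\Vdash q(\xi)\le p(\xi)$ for all $\xi<\lambda$. To make $P_\lambda$ a set, $p(\xi)$ is taken from a fixed set of \emph{admissible} names that contains $\check{\mathbf 1}$ and contains, for every name forced to lie in $\mathbb P$, a name forced equal to it. Since $P_0$ is trivial, we identify $p(0)$ with an element of $\mathbb P$. For $\beta\le\lambda$ we identify $P_\beta$ with the set of conditions of $P_\lambda$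 with support contained in $\beta$. We recall the standard facts.

\begin{itemize}
\item[(I1)] $P_\lambda$ is ccc, as a finite support iteration of ccc posets.
\item[(I2)] If $p\in P_\lambda$ and $s\le p|\beta$ in $P_\beta$, then the function that agrees with $s$ below $\beta$ and with $p$ on $[\beta,\lambda)$ is a condition below $s$ and $p$. If $G$ is $P_\lambda$-generic, then $G_\beta=G\cap P_\beta$ is $P_\beta$-generic, and $\tau[G]=\tau[G_\beta]$ for $P_\beta$-names $\tau$.
\item[(I3)] If $G$ is $P_\lambda$-generic and $\xi<\lambda$, then $G(\xi)=\{p(\xi)[G_\xi]:p\in G\}$ is $\mathbb P$-generic over $V[G_\xi]$, and $p\in G$ if and only if $p(\xi)[G_\xi]\in G(\xi)$ for all $\xi<\lambda$. Conversely, if $G_\xi$ is $P_\xi$-generic and $\Gamma$ is $\mathbb P$-generic over $V[G_\xi]$, then $\{p\in P_{\xi+1}:p|\xi\in G_\xi,\ p(\xi)[G_\xi]\in\Gamma\}$ is $P_{\xi+1}$-generic with last coordinate $\Gamma$.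
\end{itemize}

Let $\dot U_\xi$ name the open set $U_{G(\xi)}$ added at coordinate $\xi$.

The coordinates of a condition are names, and we cannot compute limits of names in $V$. What we can do in $V$ is decide types. A condition $p\in P_\lambda$ is \emph{nice} if there is a function $t$ in $V$ from $\operatorname{supp}p$ to the set of types such that $p|\xi$ forces that $p(\xi)$ has type $t(\xi)$, for each $\xi\in\operatorname{supp}p$. We call $t$ a \emph{type function} of $p$.

\begin{lemma}\label{lem:nice}
Nice conditions are dense in $P_\lambda$.
\end{lemma}

\begin{proof}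
We use induction on $\lambda$; the case $\lambda=0$ is trivial. If $\lambda$ is a limit, then $p\in P_\beta$ for some $\beta<\lambda$, and a nice extension of $p$ in $P_\beta$ is nice in $P_\lambda$. If $\lambda=\xi+1$, extend $p|\xi$ to a condition that decides a type of $p(\xi)$, extend that to a nice $s\in P_\xi$, and append $p(\xi)$ to $s$.
\end{proof}

\subsection*{Limits in the iteration}
Given infinitely many nice conditions, we thin them out so that their supports overlap in a fixed finite set. At the coordinates of that set we take limits, inside the intermediate models. At the other coordinates the supports are disjoint, and there is nothing to reconcile.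

\begin{lemma}[$\Delta$-system]\label{lem:delta}
Let $S_i$ $(i\in\omega)$ be sets of the same finite size $l$. There are an infinite $I\subset\omega$ and a set $R$ with $S_i\cap S_{i'}=R$ for all distinct $i,i'\in I$.
\end{lemma}

\begin{proof}
We use induction on $l$; for $l=0$ take $R=\emptyset$. If some point lies in $S_i$ for infinitely many $i$, keep those $i$, remove the point, apply the induction hypothesis, and put the point into $R$. Otherwise each $S_i$ meets only finitely many $S_{i'}$, and we choose recursively a pairwise disjoint subsequence.
\end{proof}

\begin{lemma}[Limits in $P_\lambda$]\label{lem:limit-it}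
Let $\lambda\ge1$. Let $p_i\in P_\lambda$ $(i\in\omega)$ be nice conditions with type functions $t_i$, whose supports have the same size and contain $0$, and assume that all $t_i$ are restrictions of one function $h$. Let $h(0)=(u,n,\varepsilon)$ and $p_i(0)=(u,r^i)$. Suppose $r^i\to r$ in $H^n$, $u^+\supseteq u$ and $(u^+,r)\in\mathbb P$. Then there is $q\in P_\lambda$ with $q(0)=(u^+,r)$ and $q\Vdash\exists^\infty i\ p_i\in\dot G$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:delta}, after passing to a subsequence, $\operatorname{supp}p_i\cap\operatorname{supp}p_{i'}=R$ for $i\ne i'$. Write $R=\{0=\xi_0<\dots<\xi_e\}$ and put $\xi_{e+1}=\lambda$. We define $q$ with support contained in $R$, together with $P_{\xi_b+1}$-names $\dot I_b$ for $b\le e$, so that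
\begin{equation}\label{eq:ind}
q|(\xi_b+1)\Vdash\ \dot I_b\subset\omega\text{ is infinite, and }p_i|(\xi_b+1)\in\dot G_{\xi_b+1}\text{ for all }i\in\dot I_b .
\end{equation}
Let $q(0)=(u^+,r)$ and let $\dot I_0$ name $\{i:p_i|1\in\dot G_1\}$. Then \eqref{eq:ind} holds for $b=0$ by Lemma~\ref{lem:limit}. Assume \eqref{eq:ind} for some $b\le e$. Write $\eta=\xi_b+1$ and $\xi=\xi_{b+1}$, and let $q$ be trivial on $[\eta,\xi)$.

\emph{Crossing the gap.} We show that $q|\xi$ forces $\dot J=\{i\in\dot I_b:p_i|\xi\in\dot G_\xi\}$ to be infinite. Let $q'\le q|\xi$ in $P_\xi$ and $N\in\omega$. The sets $S_i=\operatorname{supp}p_i\cap[\eta,\xi)$ miss $R$, so they are pairwise disjoint, and all but finitely many of them miss the finite set $\operatorname{supp}q'$. Since $q'|\eta\le q|\eta$ forces $\dot I_b$ to be infinite, there are $s\le q'|\eta$ in $P_\eta$ and $i>N$ with $s\Vdash i\in\dot I_b$ and $S_i\cap\operatorname{supp}q'=\emptyset$. By \eqref{eq:ind}, $s$ forces $p_i|\eta\in\dot G_\eta$, so $s$ is compatible with $p_i|\eta$, and after extending $s$ we have $s\le p_i|\eta$. Let $q''\in P_\xi$ agree with $s$ below $\eta$, with $p_i$ on $S_i$, and with $q'$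 on $[\eta,\xi)\setminus S_i$. At each coordinate in $[\eta,\xi)$ at most one of $q'$, $p_i$ is nontrivial, and $q''$ agrees with that one. So $q''\le q'$ and $q''\le p_i|\xi$, and $q''$ forces $i\in\dot J$.

If $b=e$, then $\xi=\lambda$, and the proof is complete.

\emph{A coordinate of the root.} Let $b<e$ and $h(\xi)=(u_\xi,n_\xi,\varepsilon_\xi)$. Work in $V[G_\xi]$ with $q|\xi\in G_\xi$. For $i\in J$ we have $p_i|\xi\in G_\xi$ and $\xi\in\operatorname{supp}p_i$, so $p_i(\xi)[G_\xi]$ has type $t_i(\xi)=h(\xi)$; say it equals $(u_\xi,w^i)$. By compactness of $H^{n_\xi}$ there are an infinite $J'\subset J$ and $w\in H^{n_\xi}$ with $w^i\to w$ along $J'$. By Lemma~\ref{lem:limit}, $(u_\xi,w)$ is a condition that forces $(u_\xi,w^i)$ into the generic filter for infinitely many $i\in J'$. In $V$, the maximum principle gives a name $\dot J'$ and an admissible name $q(\xi)$ that $q|\xi$ forces to be such $J'$ and $(u_\xi,w)$. Let $\dot I_{b+1}$ name $\{i\in\dot J':p_i(\xi)\in\dot G(\xi)\}$. By (I3), $q|(\xi+1)$ forces that $\dot I_{b+1}$ is infinite and that $p_i|(\xi+1)\in\dot G_{\xi+1}$ for $i\in\dot I_{b+1}$. This is \eqref{eq:ind} for $b+1$.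
\end{proof}

In the application each point $x\in X$ has its own condition $p_x$, and we must split $X$ into countably many classes \emph{before} any sequence is chosen. The root $R$ depends on the sequence, so within a class the type functions must agree wherever two supports meet. Countably many classes suffice because at most $\mathfrak c$ coordinates are involved.

\begin{lemma}\label{lem:hk}
Let $|S|\le\mathfrak c$ and let $T$ be a nonempty countable set. There are functions $h_k:S\to T$ $(k\in\omega)$ such that every function from a finite subset of $S$ to $T$ is a restriction of some $h_k$.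
\end{lemma}

\begin{proof}
Fix an injection $s\mapsto z_s$ of $S$ into $2^\omega$, and take the countably many functions $s\mapsto\theta(z_s|N)$ with $N\in\omega$ and $\theta:2^N\to T$. Given $t$ on a finite set $S_0\subset S$, choose $N$ so that the $z_s|N$ for $s\in S_0$ are distinct, and choose $\theta$ with $\theta(z_s|N)=t(s)$ for $s\in S_0$.
\end{proof}

\begin{proposition}\label{prop:kill}
Let $X\subset H$, let $f:X\to H$ be $G_\delta$-measurable and not piecewise continuous, and let $\lambda\ge1$. Then some condition of $P_\lambda$ forces that $\{x\in X:f(x)\in\dot U_0\}$ is not $G_\delta$ in $X$.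
\end{proposition}

\begin{proof}
Suppose not. Then the trivial condition forces the set to be $G_\delta$ in $X$, and by the maximum principle there are names $\dot K_m$ for closed subsets of $H$ with
\begin{equation}\label{eq:Fsigma}
\Vdash\ \{x\in X:f(x)\notin\dot U_0\}=X\cap\bigcup_m\dot K_m .
\end{equation}
We show that $f$ is piecewise continuous.

For $x\in X$ the condition with support $\{0\}$ and value $(\emptyset,\langle f(x)\rangle)$ forces $f(x)\notin\dot U_0$. By \eqref{eq:Fsigma} and Lemma~\ref{lem:nice} it has a nice extension $p_x$, with a type function $t_x$, that forces $x\in\dot K_{m_x}$ for some $m_x\in\omega$. Write $p_x(0)=(u_x,r_x)$. Then $f(x)\in\operatorname{ran}r_x$, and so $0\in\operatorname{supp}p_x$. The set $S=\bigcup_{x\in X}\operatorname{supp}p_x$ has size at most $\mathfrak c$, since $|X|\le\mathfrak c$. Take functions $h_k$ from $S$ to the set of types as in Lemma~\ref{lem:hk}. Then $X$ is the union of the countably many sets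
\[
A_{k,m,l}=\{x\in X:\ t_x\subset h_k,\ m_x=m,\ |\operatorname{supp}p_x|=l\}.
\]
Fix a nonempty $A=A_{k,m,l}$ and let $h_k(0)=(u,n,\varepsilon)$. For $x\in A$ we have $u_x=u$ and $r_x\in H^n$, and $n\ge1$ because $f(x)\in\operatorname{ran}r_x$. Let $\Phi$ be the closure of $\{(a,r_a):a\in A\}$ in $X\times H^n$.

We claim that $f(z)\in\operatorname{ran}r$ for all $(z,r)\in\Phi$. Let $a_i\in A$ with $a_i\to z$ and $r_{a_i}\to r$, and suppose $f(z)\notin\operatorname{ran}r$. Let $\delta=\min_{s<n}d(f(z),r_s)>0$. Choose a positive rational $\rho<\delta/2$ and $c\in D$ with $d(f(z),c)<\rho$. Then $d(r_s,c)>\delta-\rho>\rho$ for $s<n$. Since $(u,r)\in\mathbb P$ by Lemma~\ref{lem:limit}, also $(u\cup\{(c,\rho)\},r)\in\mathbb P$. Lemma~\ref{lem:limit-it} gives $q\in P_\lambda$ with $q(0)=(u\cup\{(c,\rho)\},r)$ and $q\Vdash\exists^\infty i\ p_{a_i}\in\dot G$. On the one hand, $q$ forces $f(z)\in B(c,\rho)\subset\dot U_0$. On the other hand, $q$ forces $a_i\in\dot K_m$ for infinitely many $i$, hence $z\in\dot K_m$ because $\dot K_m$ is closed and $a_i\to z$, hence $f(z)\notin\dot U_0$ by \eqref{eq:Fsigma}. This contradiction proves the claim.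

The projection of $\Phi$ to $X$ contains $A$. By Lemma~\ref{lem:finite} it is a countable union of closed subsets of $X$ on each of which $f$ is continuous. Taking these sets for all triples $(k,m,l)$, we see that $f$ is piecewise continuous, contrary to the hypothesis.
\end{proof}

The proposition uses the measurability of $f$ only in Lemma~\ref{lem:finite}. It holds for every length $\lambda$, and this is what we need below: the $G_\delta$ representation is excluded in the final model, where all later stages have contributed new closed sets.

\section{The iteration of length $\kappa$}\label{sec:reflection}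

Fix $\kappa$ as in Theorem~\ref{thm:main}. Taking $\mu=2$ gives $\kappa>2^{\aleph_0}$, so $\kappa\ge\omega_2$. For a $P_\kappa$-generic $G$ write $V_\beta=V[G_\beta]$. By (I1), $P_\kappa$ is ccc and $\kappa$ remains a regular cardinal in $V[G]$.

\begin{lemma}\label{lem:facts}
\begin{itemize}
\item[(a)] If $p_0$ forces $\dot g:\kappa\to\kappa$, there is $g^*:\kappa\to\kappa$ in $V$ with $p_0\Vdash\dot g(\beta)\le g^*(\beta)$ for all $\beta<\kappa$.
\item[(b)] If $\alpha\le\kappa$ and $\operatorname{cf}(\alpha)>\omega$, every real of $V_\alpha$ lies in $V_\beta$ for some $\beta<\alpha$.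
\item[(c)] For $\beta<\kappa$ there is a set $N_\beta$ of $P_\beta$-names for points of $H$, with $|N_\beta|<\kappa$, such that every point of $H\cap V_\beta$ is $\tau[G_\beta]$ for some $\tau\in N_\beta$. Moreover, in $V[G]$ the set of reals of $V_\beta$ has size less than $\kappa$.
\item[(d)] $V[G]\models\mathfrak c=\kappa$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Conditions below $p_0$ that force different values on $\dot g(\beta)$ are incompatible, so by ccc there are countably many possible values. Their supremum $g^*(\beta)$ is below $\kappa$ because $\kappa$ is regular and uncountable.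

(b) A nice $P_\alpha$-name for a real involves countably many conditions, each of finite support. The union of the supports is bounded by some $\beta<\alpha$, so the name is a $P_\beta$-name, and (I2) applies.

(c) Suppose $P_\beta$ has a dense subset $\mathcal D_\beta$ of size $\mu<\kappa$. By ccc a nice name over $\mathcal D_\beta$ is given by a sequence of countable subsets of $\mathcal D_\beta$, so there are at most $(\mu+\aleph_0)^{\aleph_0}<\kappa$ of them, and every real of $V_\beta$ is the value of one. This gives the second statement. For the first, let $N_\beta$ contain, for each such name $\nu$, one name for the point of $H$ coded by $\nu$ (or for the zero sequence if $\nu$ codes no point).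

It remains to construct $\mathcal D_\beta$ by recursion on $\beta<\kappa$. Given $\mathcal D_\beta$, choose for each nice name $\nu$ over $\mathcal D_\beta$ an admissible name $\sigma_\nu$ for the element of $\mathbb P$ coded by $\nu$ (or for $\mathbf 1$ if there is none), and let $\mathcal D_{\beta+1}$ consist of the conditions $s$ of $\mathcal D_\beta$ followed by some $\sigma_\nu$. For $p\in P_{\beta+1}$ take $s\le p|\beta$ in $\mathcal D_\beta$ and $\nu$ forced to code $p(\beta)$; then $s$ followed by $\sigma_\nu$ extends $p$. At a limit $\beta$ let $\mathcal D_\beta=\bigcup_{\gamma<\beta}\mathcal D_\gamma$. It is dense because supports are finite, and it has size less than $\kappa$ because $\kappa$ is regular.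

(d) By (b) and (c) the reals of $V[G]$ form a union of $\kappa$ sets of size less than $\kappa$, so $\mathfrak c\le\kappa$. For the converse fix $(c,\rho)\in\mathcal B$. The conditions $s_1=(\emptyset,\langle c\rangle)$ and $s_0=(\{(c,\rho)\},\langle\rangle)$ are incompatible in $\mathbb P$ in every model. For $\alpha<\kappa$ define $x_\alpha\in2^\omega\cap V_{\alpha+\omega}$ by $x_\alpha(n)=1$ if and only if $s_1\in G(\alpha+n)$. Let $\dot w$ be a $P_\alpha$-name for an element of $2^\omega$ and let $p\in P_\kappa$. Choose $n$ with $\alpha+n\notin\operatorname{supp}p$. By (I2) we may extend $p$ below $\alpha$ so that it forces $\dot w(n)=j$ for some $j<2$. Putting $s_{1-j}$ at coordinate $\alpha+n$ gives an extension forcing $\dot x_\alpha(n)=1-j$. Hence $x_\alpha\notin V_\alpha$, and the $x_{\omega\cdot\gamma}$ for $\gamma<\kappa$ are pairwise distinct.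
\end{proof}

To apply Proposition~\ref{prop:kill} in an intermediate model we need to know that the tail of the iteration is again the same iteration. This is the standard factor lemma for finite supports; we include the argument.

\begin{lemma}\label{lem:factor}
Let $\alpha<\kappa$, let $G_\alpha$ be $P_\alpha$-generic over $V$, let $P'$ be the finite support iteration of $\mathbb P$ of length $\kappa$ as defined in $V_\alpha=V[G_\alpha]$, and let $G'$ be $P'$-generic over $V_\alpha$. Then there is a $P_\kappa$-generic $G$ over $V$ with $G\cap P_\alpha=G_\alpha$, $V[G]=V_\alpha[G']$ and $G(\alpha+\xi)=G'(\xi)$ for all $\xi<\kappa$.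
\end{lemma}

\begin{proof}
Note that $\alpha+\kappa=\kappa$. Fix in $V$ a $P_\alpha$-name for $P'$. By recursion on $\xi\le\kappa$ let $G_{\alpha+\xi}$ be the set of $p\in P_{\alpha+\xi}$ with $p|\alpha\in G_\alpha$ and $p(\alpha+\zeta)[G_{\alpha+\zeta}]\in G'(\zeta)$ for all $\zeta<\xi$. This defines $G_{\alpha+\xi}$ in $V_\alpha[G'_\xi]$. We show by induction on $\xi$, for all $G'$ at once, that $G_{\alpha+\xi}$ is generic over $V$, has trace $G_\alpha$ on $P_\alpha$, and has coordinates $G(\alpha+\zeta)=G'(\zeta)$. Then (I3) for $P'$ recovers $G'_\xi$ from $G_{\alpha+\xi}$ by the recursion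
\begin{equation}\label{eq:recover}
G'_\zeta=\{s\in P'_\zeta:\ s(\eta)[G'_\eta]\in G(\alpha+\eta)\text{ for all }\eta<\zeta\}\qquad(\zeta\le\xi),
\end{equation}
so $V[G_{\alpha+\xi}]=V_\alpha[G'_\xi]$.

For $\xi=\zeta+1$, the filter $G'(\zeta)$ is $\mathbb P$-generic over $V_\alpha[G'_\zeta]=V[G_{\alpha+\zeta}]$, and the converse part of (I3) applies. Let $\xi$ be a limit. As supports are finite, $G_{\alpha+\xi}$ is the increasing union of the filters $G_{\alpha+\zeta}$, $\zeta<\xi$, so it is a filter with the right trace and coordinates. Let $\mathcal D\in V$ be dense in $P_{\alpha+\xi}$ and let $p'\in P'_\xi$. It suffices to find $p''\le p'$ forcing that $G_{\alpha+\xi}$ meets $\mathcal D$.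

For $\zeta\in\operatorname{supp}p'$ take a $P_\alpha$-name $\pi_\zeta\in V$ with $\pi_\zeta[G_\alpha]=p'(\zeta)$. Let $\sigma_\zeta\in V$ be an admissible $P_{\alpha+\zeta}$-name forced to denote the value of $\pi_\zeta[\dot G_\alpha]$ under the set computed by \eqref{eq:recover} if this value lies in $\mathbb P$, and $\mathbf 1$ otherwise. By the induction hypothesis $\sigma_\zeta[G_{\alpha+\zeta}]=p'(\zeta)[G'_\zeta]$ for every generic $G'_\zeta$. Let $p\in P_{\alpha+\xi}$ have $p(\alpha+\zeta)=\sigma_\zeta$ for $\zeta\in\operatorname{supp}p'$ and be trivial elsewhere; $p\in V$ since only finitely many names are involved. By (I2) the set $\{\bar p|\alpha:\bar p\in\mathcal D,\ \bar p\le p\}$ is dense in $P_\alpha$, so there is $\bar p\in\mathcal D$ with $\bar p\le p$ and $\bar p|\alpha\in G_\alpha$. In $V_\alpha$ let $p''(\zeta)$ be an admissible $P'_\zeta$-name for $\bar p(\alpha+\zeta)[G_{\alpha+\zeta}]$ if $\alpha+\zeta\in\operatorname{supp}\bar p$, and trivial otherwise. By the definition of $G_{\alpha+\zeta}$, the condition $p''|\zeta$ forces $\bar p|(\alpha+\zeta)\in G_{\alpha+\zeta}$ for each $\zeta\le\xi$. Since $\bar p\le p$, for $\zeta<\xi$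 it also forces $p''(\zeta)\le p(\alpha+\zeta)[G_{\alpha+\zeta}]=p'(\zeta)$. So $p''\le p'$, and $p''$ forces $\bar p\in G_{\alpha+\xi}\cap\mathcal D$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By (I1) and Lemma~\ref{lem:facts}(d), $P_\kappa$ is ccc and forces $\mathfrak c=\kappa$. Suppose that $p_0\in P_\kappa$ forces that $\dot X\subset H$ and that $\dot f:\dot X\to H$ is $G_\delta$-measurable and not piecewise continuous. We look for $\alpha<\kappa$ such that the trace of $f$ on $V_\alpha$ belongs to $V_\alpha$ and is a counterexample there. Each requirement says that a question posed at a stage $\beta<\alpha$ is answered before stage $\alpha$.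

\emph{Step 1: deciding $X$ and $f$.} In $V$, for each $\tau\in\bigcup_{\beta<\kappa}N_\beta$ fix a maximal antichain $A_\tau\subset P_\kappa$ of conditions deciding ``$\tau\in\dot X$'', and a nice name $\nu_\tau$ for a real such that $p_0$ forces: if $\tau\in\dot X$, then $\nu_\tau$ codes $\dot f(\tau)$. By ccc, $A_\tau$ and $\nu_\tau$ involve countably many conditions. Since $|N_\beta|<\kappa$ and $\kappa$ is regular, there is $e(\beta)<\kappa$ such that for all $\tau\in N_\beta$ these conditions lie in $P_{e(\beta)}$.

\emph{Step 2: witnesses.} In $V[G]$ with $p_0\in G$, for $\beta<\kappa$ let $g(\beta)$ be the least $\gamma<\kappa$ such that: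
\begin{itemize}
\item[(i)] for every closed $C\subset H$ with a code in $V_\beta$ there is a sequence $(K_m)$ of closed subsets of $H$, coded by a real in $V_\gamma$, with $f^{-1}(C)=X\cap\bigcup_mK_m$;
\item[(ii)] for every sequence $(F_m)$ of closed subsets of $H$ coded by a real in $V_\beta$, the model $V_\gamma$ contains either a point $x\in X\setminus\bigcup_mF_m$, or, for some $m$, a point $z\in X\cap F_m$ and a sequence $(a_i)$ in $X\cap F_m$ with $a_i\to z$ and $f(a_i)\not\to f(z)$.
\end{itemize}
The sequences in (i) exist in $V[G]$ because $f$ is $G_\delta$-measurable, and the witnesses in (ii) exist because $f$ is not piecewise continuous. All are coded by reals, so each lies in some $V_{\gamma}$ with $\gamma<\kappa$ by Lemma~\ref{lem:facts}(b). Since $V_\beta$ has fewer than $\kappa$ reals and $\kappa$ is regular, one $\gamma<\kappa$ serves for all codes in $V_\beta$, and $g(\beta)$ exists. Lemma~\ref{lem:facts}(a) gives $g^*\in V$ with $p_0\Vdash\dot g(\beta)\le g^*(\beta)$ for all $\beta$.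

\emph{Step 3: the choice of $\alpha$.} In $V$ choose a strictly increasing sequence $(\beta_\iota)_{\iota<\omega_1}$ in $\kappa$ with $\operatorname{supp}p_0\subset\beta_0$ and $e(\beta),g^*(\beta)<\beta_{\iota+1}$ for all $\beta\le\beta_\iota$. This is possible, and $\alpha=\sup_\iota\beta_\iota$ is below $\kappa$, because $\kappa\ge\omega_2$ is regular. Then $\operatorname{cf}(\alpha)=\omega_1$, $p_0\in P_\alpha$, and $e(\beta),g^*(\beta)<\alpha$ for all $\beta<\alpha$. The uncountable cofinality ensures, through Lemma~\ref{lem:facts}(b), that every real of $V_\alpha$ has already appeared at some stage $\beta<\alpha$.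

\emph{Step 4: reflection.} Fix a $P_\alpha$-generic $G_\alpha\ni p_0$. Let $G$ be any $P_\kappa$-generic filter with $G\cap P_\alpha=G_\alpha$ (these exist by Lemma~\ref{lem:factor}), and put $X_\alpha=X\cap V_\alpha$ and $f_\alpha=f|X_\alpha$. Every point of $H\cap V_\alpha$ is $\tau[G_\alpha]$ for some $\tau\in\bigcup_{\beta<\alpha}N_\beta$. For such $\tau$ we have $A_\tau\subset P_\alpha$, and $\nu_\tau$ is a $P_\alpha$-name. So $\tau[G_\alpha]\in X$ if and only if the unique element of $A_\tau\cap G_\alpha$ forces $\tau\in\dot X$, and in that case $f(\tau[G_\alpha])$ is the point coded by $\nu_\tau[G_\alpha]$. This describes $X_\alpha$ and $f_\alpha$ in terms of $G_\alpha$. Hence they belong to $V_\alpha$, $f_\alpha$ maps $X_\alpha$ into $H\cap V_\alpha$, and they do not depend on the choice of $G$.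

In $V_\alpha$ the map $f_\alpha$ is $G_\delta$-measurable. A closed set $C$ of $V_\alpha$ has a code in some $V_\beta$ with $\beta<\alpha$. The sequence $(K_m)$ from (i) is coded in $V_{g(\beta)}\subset V_\alpha$, and by absoluteness of membership $f_\alpha^{-1}(C)=X_\alpha\cap\bigcup_mK_m$ holds in $V_\alpha$.

In $V_\alpha$ the map $f_\alpha$ is not piecewise continuous. A sequence of closed subsets of $X_\alpha$ in $V_\alpha$ has the form $(X_\alpha\cap F_m)$ with $(F_m)$ coded by a real, which lies in some $V_\beta$ with $\beta<\alpha$. The witness from (ii) lies in $V_{g(\beta)}\subset V_\alpha$, so the points it mentions belong to $X_\alpha$. By absoluteness of membership and convergence, in $V_\alpha$ either the sets $X_\alpha\cap F_m$ do not cover $X_\alpha$, or $f_\alpha$ is discontinuous on one of them.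

\emph{Step 5: contradiction.} Apply Proposition~\ref{prop:kill} in $V_\alpha$ to $f_\alpha$ and the iteration $P'$ of Lemma~\ref{lem:factor}, and let $G'$ be $P'$-generic over $V_\alpha$ containing the condition it provides. Let $G$ be given by Lemma~\ref{lem:factor}. Since $G(\alpha)=G'(0)$ and $V[G]=V_\alpha[G']$, in $V[G]$ the set $Z=\{x\in X_\alpha:f_\alpha(x)\in U_\alpha\}$ is not $G_\delta$ in $X_\alpha$. But $p_0\in G$, so in $V[G]$ the map $f$ is $G_\delta$-measurable and $f^{-1}(U_\alpha)$ is $G_\delta$ in $X$. By Step 4, $f_\alpha=f|X_\alpha$ for this $G$, so $Z=X_\alpha\cap f^{-1}(U_\alpha)$ is $G_\delta$ in $X_\alpha$, a contradiction.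
\end{proof}

\section{A counterexample from a Luzin set}\label{sec:luzin}

A \emph{Luzin set} is an uncountable subset of $\mathbb R$ whose intersection with every nowhere dense set is countable. Such sets exist under CH: enumerate the closed nowhere dense sets in order type $\omega_1$ and use the Baire category theorem to choose the $\xi$-th point outside the earlier sets and different from the earlier points.

On a Luzin set nowhere dense means countable, and this helps in two ways. Countable errors do not harm the $F_\sigma$ property, and in a countable closed cover some piece must fill an interval. So we want a function that is continuous on a dense Luzin set $E$ and discontinuous at every rational. To keep it measurable, the value at a rational should be a limit of values on $E$.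

\begin{proposition}\label{prop:luzin}
If there is a Luzin set, then there are $X\subset\mathbb R$ and a $G_\delta$-measurable $f:X\to\mathbb R$ with $\operatorname{dec}(f)\le\aleph_0<\operatorname{dec}_c(f)$.
\end{proposition}

\begin{proof}
Let $L$ be a Luzin set and $E=(L+\mathbb Q)\setminus\mathbb Q$. The set $E$ is uncountable, and for nowhere dense $N$ the set $E\cap N$ is contained in $\bigcup_{q\in\mathbb Q}\bigl((L\cap(N-q))+q\bigr)$, which is countable. So $E$ is a Luzin set. It meets every nonempty open interval $I$ in an uncountable set: take a point $x_0$ all of whose neighborhoods meet $L$ in an uncountable set, and $q\in\mathbb Q$ with $x_0+q\in I$; then $(L+q)\cap I$ is uncountable. In particular $E$ is dense.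

\emph{The function.} Let $(q_n)_{n\ge1}$ enumerate $\mathbb Q$ injectively, let $X=E\cup\mathbb Q$, and put
\[
\varphi(x)=\sum_{n\ge1}2^{-n}\sin\frac1{x-q_n}\quad(x\notin\mathbb Q),\qquad c_n=\sum_{m\ne n}2^{-m}\sin\frac1{q_n-q_m}.
\]
Define $f|E=\varphi|E$ and $f(q_n)=c_n$. By uniform convergence $\varphi$ is continuous on the irrationals, so $E$ and the singletons $\{q_n\}$ show $\operatorname{dec}(f)\le\aleph_0$. Again by uniform convergence, the series without its $n$-th term is continuous on $(\mathbb R\setminus\mathbb Q)\cup\{q_n\}$ and has value $c_n$ at $q_n$. Hence $\varphi(x)=2^{-n}\sin\frac1{x-q_n}+c_n+o(1)$ as $x\to q_n$ through irrationals. Let $\theta\in\{0,\pi/2\}$. At $x_k=q_n+1/(\theta+2\pi k)$, $k\ge1$, the continuous function $\sin\frac1{x-q_n}$ equals $\sin\theta$, so by density there are $e_k\in E$ with $|e_k-x_k|<1/k$ and $|\sin\frac1{e_k-q_n}-\sin\theta|<1/k$. Then $e_k\to q_n$ and $\varphi(e_k)\to c_n+2^{-n}\sin\theta$. Thus both $c_n$ and $c_n+2^{-n}$ are limits of values $\varphi(e)$ as $e\to q_n$ in $E$. In particular $f|(X\cap I)$ is discontinuous at $q_n$ for every open interval $I\ni q_n$.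

\emph{$f$ is $G_\delta$-measurable.} Let $C\subset\mathbb R$ be closed, and let $O$ be the union of all open intervals $I$ with rational endpoints and $\varphi(E\cap I)\subset C$. Then $X\cap O\subset f^{-1}(C)$. For points of $E$ this holds by definition. If $q_n\in I\subset O$ with $\varphi(E\cap I)\subset C$, then $c_n$ is a limit of values of $\varphi$ on $E\cap I$, so $c_n\in C$. The set $M=(E\cap f^{-1}(C))\setminus O$ is closed in $E$. If $M$ were dense in a nonempty open interval $I$ with rational endpoints, then $E\cap I\subset M$, so $\varphi(E\cap I)\subset C$ and $I\subset O$, which contradicts $\emptyset\ne E\cap I\subset M$. So $M$ is nowhere dense in $\mathbb R$, hence countable. Therefore $f^{-1}(C)$ is the union of $X\cap O$ and a subset of the countable set $M\cup\mathbb Q$. Open subsets of a metric space and countable subsets are $F_\sigma$, so $f^{-1}(C)$ is $F_\sigma$ in $X$.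

\emph{$f$ is not piecewise continuous.} Suppose $X=\bigcup_nF_n$ with $F_n$ closed in $X$ and $f|F_n$ continuous. If every $F_n\cap E$ were nowhere dense in $\mathbb R$, then $E$ would be countable. So some $F_n$ is dense in a nonempty open interval $I$, and $X\cap I\subset F_n$ as $F_n$ is closed in $X$. But $f|(X\cap I)$ is discontinuous at the rationals of $I$.
\end{proof}

\begin{corollary}
If ZFC is consistent, the statement that every $G_\delta$-measurable $f:X\to\mathbb R$ with $X\subset\mathbb R$ satisfies $\operatorname{dec}_c(f)\le\aleph_0$ is independent of ZFC. The model of Theorem~\ref{thm:main} contains no Luzin set.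
\end{corollary}

\begin{proof}
The statement holds in the model of Theorem~\ref{thm:main}, it is consistent by Corollary~\ref{cor:answer}, and by Proposition~\ref{prop:luzin} it fails whenever there is a Luzin set, in particular under CH.
\end{proof}

The function of Proposition~\ref{prop:luzin} has $\operatorname{dec}(f)\le\aleph_0$, so it is a counterexample only to the statement in part (b) of the question.

\begin{thebibliography}{9}
\bibitem{BB} T.~Banakh, B.~Bokalo, \emph{On scatteredly continuous maps between topological spaces}, arXiv:0801.2131 (2008).
\end{thebibliography}
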